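\title{Local systems of geometric origin on curves over finite fields that do not come from abelian varieties}

\begin{abstract}
Let $X$ be a smooth geometrically connected curve over a finite field which is affine, or projective of genus at least $2$. We construct an $\ell$-adic local system on $X$ itself, a direct summand of the cohomology of a smooth proper family over $X$, that does not lie in the tensor category generated by the first cohomology of any abelian scheme, even after a dominant base change. This answers affirmatively a question of Brommer-Wierig and Lam on curves of negative Euler characteristic. On projective curves of genus at most $1$, every semisimple local system of geometric origin does come from an abelian scheme. The obstruction is a pair of Frobenius slopes at distance greater than $1$ on a local system whose geometric monodromy group contains the special linear group. The examples come from two successive Kodaira--Parshin constructions; the monodromy is controlled by a fourth moment and generic vanishing, and the slopes by an $L$-function modulo $p$.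
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb F_q$ be a finite field of characteristic $p$ and let $\ell\neq p$ be a prime. For a connected scheme $X$ of finite type over $\mathbb F_q$, a \emph{local system} on $X$ is a lisse $\overline{\mathbb Q}_\ell$-sheaf, or equivalently a continuous finite-dimensional $\overline{\mathbb Q}_\ell$-linear representation of the \'etale fundamental group $\pi_1(X,\bar x)$. If $f\colon Y\to X$ is smooth and proper, each $R^if_*\overline{\mathbb Q}_\ell$ is a local system. A local system is \emph{of geometric origin} if it is obtained from local systems of this form by taking duals, direct sums, tensor products, subobjects and quotients. For a local system $\mathbb V$, let $\langle\mathbb V\rangle$ be the tensor category that it generates under duals, direct sums, tensor products and subquotients. A local system $\mathbb L$ on $X$ \emph{comes from a family of abelian varieties}, or \emph{from an abelian scheme over $X$}, if $\mathbb L\in\langle R^1g_*\overline{\mathbb Q}_\ell\rangle$ for some abelian scheme $g\colon A\to X$.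

The second class is contained in the first, and it is large. It contains all the cohomology of an abelian scheme, since $R^ig_*\overline{\mathbb Q}_\ell=\wedge^iR^1g_*\overline{\mathbb Q}_\ell$. It contains all the cohomology of a family of curves of positive genus, since $R^1$ is that of the relative Jacobian and $R^2=\overline{\mathbb Q}_\ell(-1)$ is a quotient of $R^1\otimes R^1$. To ask whether the two classes differ is to ask whether fibers of higher dimension contribute anything that curves do not. At a single point they do not: by the Honda--Tate theorem, a power of any Frobenius eigenvalue on the cohomology of a smooth proper variety over a finite field is a product of Frobenius eigenvalues on $H^1$ of an abelian variety and their inverses (see Section~\ref{sec:genus}). A difference can therefore only be detected with the help of monodromy, and one expects it to appear once the geometric fundamental group of $X$ is large enough.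

It is known that for every smooth projective curve $C$ over $\mathbb F_q$ there are a finite set of points $S\subseteq C$ and a local system on $C\setminus S$ that is of geometric origin but does not come from a family of abelian varieties over $C\setminus S$. The following question is posed by Brommer-Wierig and Lam \cite{BWL}.

\medskip
\noindent\textbf{Question.} \emph{Let $X$ be a smooth geometrically connected curve over $\mathbb F_q$ of negative Euler characteristic. Is there a local system of geometric origin on $X$ which does not come from a family of abelian varieties?}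
\medskip

The point is that $X$ is given and no further points may be removed. For projective $X$ one needs a family with no singular fiber at all, and one has to control its monodromy and the $p$-adic valuations of its Frobenius eigenvalues without any degeneration to work with. The answer is yes. If $X$ is the complement of $n$ geometric points in a projective curve of genus $g$, then $\chi(X)=2-2g-n$, so $\chi(X)<0$ implies that $X$ is affine or that $g\geq 2$.

\begin{theorem}\label{thm:main}
Let $X$ be a smooth geometrically connected curve over $\mathbb F_q$ that is affine, or projective of genus $\geq 2$; in particular, $X$ may be any such curve with $\chi(X)<0$. There are a smooth proper morphism $F\colon\mathcal S\to X$ and a direct summand $\mathbb L$ of some $R^iF_*\overline{\mathbb Q}_\ell$ which does not come from a family of abelian varieties over $X$. Moreover, for every dominant morphism $T\to X$ with $T$ connected, normal and of finite type over $\mathbb F_q$, the pullback $\mathbb L|_T$ does not come from an abelian scheme over $T$.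
\end{theorem}

The theorem includes $\mathbb A^1$ and $\mathbb G_m$, which have nonnegative Euler characteristic but have finite \'etale covers of large genus, wildly ramified at infinity. For projective curves the condition on the genus is sharp.

\begin{theorem}\label{thm:genus}
If $X$ is a smooth projective geometrically connected curve of genus $\leq 1$ over $\mathbb F_q$, every semisimple local system of geometric origin on $X$ comes from an abelian scheme over $X$.
\end{theorem}

The local systems constructed for Theorem~\ref{thm:main} are semisimple (Remark~\ref{rem:ss}), so the two theorems concern the same class of objects.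

Section~\ref{sec:obstruction} gives the obstruction: a local system of rank $D$ with geometric monodromy group containing $SL_D$ and with two Frobenius slopes at distance greater than $1$ does not come from an abelian scheme. Section~\ref{sec:model} shows on an example how slopes that are far apart arise in the cohomology of a curve, and lists what must be supplied to turn the example into a proof. Sections \ref{sec:KP}--\ref{sec:second} supply it, Section~\ref{sec:proof} proves Theorem~\ref{thm:main}, and Section~\ref{sec:genus}, which uses only Section~\ref{sec:conv}, proves Theorem~\ref{thm:genus}.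

\section{Conventions and standard facts}\label{sec:conv}

\subsection{Frobenius and slopes}
For a closed point $x$ of a scheme of finite type over $\mathbb F_q$, let $k(x)$ be its residue field, $q_x=p^{d_x}$ the order of $k(x)$, and $\mathrm{Frob}_x$ the geometric Frobenius; it acts on $\overline{\mathbb Q}_\ell(-1)$ by $q_x$. The \emph{eigenvalues of $N_x$}, for a local system $N$, are those of $\mathrm{Frob}_x$ on a geometric stalk over $x$. Fix an embedding $\overline{\mathbb Q}\subset\overline{\mathbb Q}_\ell$. For a place $v\mid p$ of $\overline{\mathbb Q}$, normalized by $v(p)=1$, the \emph{$v$-slope} of an algebraic eigenvalue $\alpha$ of $N_x$ is $v(\alpha)/v(q_x)$. If a morphism sends the closed point $y$ to $x$, then $\mathrm{Frob}_y$ maps to a conjugate of $\mathrm{Frob}_x^{d_y/d_x}$, so a local system and its pullback have the same slopes at $x$ and $y$.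

\emph{Slope factorization.} Let $E_v$ be a finite extension of $\mathbb Q_p$ and $Q\in E_v[T]$ a monic polynomial with roots $\alpha_1,\dots,\alpha_D$ ordered by increasing valuation. If $v(\alpha_f)<v(\alpha_{f+1})$, then $\alpha_1\cdots\alpha_f$ and $\alpha_{f+1}\cdots\alpha_D$ lie in $E_v$, because the Galois group of $E_v$ permutes the roots and preserves valuations.

A bar denotes base change to $\overline{\mathbb F}_q$. To \emph{enlarge $\mathbb F_q$} is to replace it by a finite extension and all objects constructed so far by their base changes. This changes neither slopes nor geometric monodromy groups.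

\subsection{Monodromy groups}
Let $T$ be connected, normal and of finite type over $\mathbb F_q$. The algebraic closure of $\mathbb F_q$ in its function field is a finite field $k_T$, the scheme $T$ is geometrically connected over $k_T$, and we put $\bar T=T\otimes_{k_T}\overline{\mathbb F}_q$. The \emph{geometric monodromy group} $G_{\mathrm{geo}}(N)$ of a local system $N$ on $T$ is the Zariski closure of the image of $\pi_1(\bar T)$ in the general linear group of a geometric stalk. The kernel of the degree map $\deg\colon\pi_1(T)\to\mathrm{Gal}(\overline{\mathbb F}_q/k_T)=\hat{\mathbb Z}$ is $\pi_1(\bar T)$, and we normalize so that $\deg\mathrm{Frob}_x=[k(x):k_T]$. By Chebotarev's theorem the conjugates of the elements $\mathrm{Frob}_x$ are dense in $\pi_1(T)$, so a continuous class function that vanishes on all $\mathrm{Frob}_x$ vanishes.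

\begin{lemma}\label{lem:dominant}
Let $h\colon T'\to T$ be a dominant morphism of connected normal schemes of finite type over $\mathbb F_q$ and let $N$ be a local system of rank $D$ on $T$. If $G_{\mathrm{geo}}(N)\supseteq SL_D$, then $G_{\mathrm{geo}}(h^*N)\supseteq SL_D$.
\end{lemma}

\begin{proof}
Let $K\subset K'$ be the function fields of $\bar T$ and $\bar T'$. The image of $\mathrm{Gal}(K'^{\,\mathrm{sep}}/K')$ in $\mathrm{Gal}(K^{\mathrm{sep}}/K)$ is $\mathrm{Gal}(K^{\mathrm{sep}}/K^{\mathrm{sep}}\cap K')$, which has finite index because $K'$ is finitely generated over $K$. As $\bar T$ is normal, $\mathrm{Gal}(K^{\mathrm{sep}}/K)\to\pi_1(\bar T)$ is surjective. So the image of $\pi_1(\bar T')$ has finite index in $\pi_1(\bar T)$, and $G_{\mathrm{geo}}(h^*N)$ is a closed subgroup of finite index in $G_{\mathrm{geo}}(N)$. It contains the identity component, which contains the connected group $SL_D$.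
\end{proof}

\subsection{Purity}
A local system is \emph{pure of weight $w$} if all eigenvalues at every closed point $x$ are algebraic numbers all of whose archimedean absolute values equal $q_x^{w/2}$. We use the following results of Deligne \cite{WeilII}. If $f$ is smooth and proper and $N$ is pure of weight $w$, then $R^if_*N$ is pure of weight $w+i$. A pure local system on a normal scheme is geometrically semisimple \cite[3.4.1]{WeilII}, and then $G_{\mathrm{geo}}^\circ$ is a semisimple group \cite[1.3.9]{WeilII}.

\subsection{Tensor categories and finite \'etale maps}
The objects of $\langle\mathbb V\rangle$ are the subquotients of \emph{tensor constructions} $\mathcal T(\mathbb V)$, finite sums of sheaves $\mathbb V^{\otimes a}\otimes\mathbb V^{\vee\otimes b}$. If $\mathbb L$ comes from $A\to T$, then by proper base change its pullback along $T'\to T$ comes from $A\times_TT'$. For a finite \'etale surjection $\mathsf p\colon U\to X$ the functor $\mathsf p_*$ is exact and corresponds to induction of representations, the unit $\mathbb L\to\mathsf p_*\mathsf p^*\mathbb L=\mathbb L\otimes\mathsf p_*\overline{\mathbb Q}_\ell$ is injective, and the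 counit $\mathsf p^*\mathsf p_*L\to L$ is surjective.

\section{The obstruction}\label{sec:obstruction}

The slopes on $H^1$ of an abelian variety lie in $[0,1]$. Tensor operations destroy this bound on the representation, but it survives on the Lie algebra of the monodromy group, and a large monodromy group carries it back to the representation.

\begin{proposition}\label{prop:obstruction}
Let $T$ be normal, of finite type and geometrically connected over a finite field. Let $\mathbb L$ be a local system of rank $D$ on $T$ with $G_{\mathrm{geo}}(\mathbb L)\supseteq SL_D$ and algebraic Frobenius eigenvalues. If at some closed point $t$ and some place $v\mid p$ two eigenvalues of $\mathbb L_t$ have $v$-slopes differing by more than $1$, then $\mathbb L$ does not come from an abelian scheme over $T$.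
\end{proposition}

\begin{proof}
Suppose $\mathbb L\in\langle\mathbb V\rangle$ with $\mathbb V=R^1g_*\overline{\mathbb Q}_\ell$ for an abelian scheme $g$. Take the base point over $t$, and let $\mathcal H\supseteq\mathcal H^{\mathrm{geo}}$ be the Zariski closures of the images of $\pi_1(T)$ and $\pi_1(\bar T)$ in $GL(\mathbb V_t)$; the second group is normal in the first. A subspace of a tensor construction on $\mathbb V_t$ is stable under $\pi_1(T)$ if and only if it is stable under $\mathcal H$. Hence $\pi_1(T)$ acts on $\mathbb L_t$ through an algebraic representation $\rho$ of $\mathcal H$, and $\rho(\mathcal H^{\mathrm{geo}})=G_{\mathrm{geo}}(\mathbb L)$ since images of algebraic groups are closed. In characteristic $0$ the map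
\[
d\rho\colon\operatorname{Lie}\mathcal H^{\mathrm{geo}}\longrightarrow\operatorname{Lie}G_{\mathrm{geo}}(\mathbb L)\supseteq\mathfrak{sl}_D
\]
is then surjective, and it is equivariant for the adjoint action of $\mathrm{Frob}_t$. So every eigenvalue of $\mathrm{Frob}_t$ on $\mathfrak{sl}_D$ is an eigenvalue on $\operatorname{Lie}\mathcal H^{\mathrm{geo}}\subset\operatorname{End}(\mathbb V_t)$, hence a quotient $\alpha/\beta$ of eigenvalues on $H^1$ of an abelian variety over $k(t)$. Both $\alpha$ and $q_t/\alpha$ are algebraic integers, so the slopes of $\alpha$ and $\beta$ lie in $[0,1]$ and the slope of $\alpha/\beta$ lies in $[-1,1]$. But if $\gamma_1,\dots,\gamma_D$ are the eigenvalues of $\mathbb L_t$, all $\gamma_i/\gamma_j$ with $i\neq j$ are eigenvalues on $\mathfrak{sl}_D$, and one of them has slope greater than $1$.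
\end{proof}

\begin{example}\label{ex:legendre}
Let $p=5$, let $U'=\mathbb P^1\setminus\{0,1,\infty\}$ over $\mathbb F_5$, and let $V$ be the $R^1$ of the Legendre family $y^2=x(x-1)(x-\lambda)$ over $U'$. A fiber is ordinary, with slopes $0$ and $1$, unless the Hasse invariant vanishes, and then both slopes are positive. The Hasse invariant is the coefficient of $x^4$ in $(x(x-1)(x-\lambda))^2$, namely $\lambda^2+4\lambda+1$. It has no root in $\mathbb F_5$, so the supersingular locus $\Sigma$ is one closed point of degree $2$. The $j$-invariant has poles at $0,1,\infty$, so by the theory of the Tate curve the inertia groups there act tamely, with a generator acting as $\pm$ a nontrivial unipotent matrix. Thus $G_{\mathrm{geo}}(V)\subseteq SL_2$ is infinite with semisimple identity component, so $G_{\mathrm{geo}}(V)=SL_2$.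

The sheaf $V$ shows that the bound $1$ in Proposition~\ref{prop:obstruction} cannot be lowered. The sheaf $\operatorname{Sym}^2V$ shows that the hypothesis on monodromy cannot be dropped: it has slopes $0,1,2$ at ordinary points and comes from an elliptic curve, and its geometric monodromy group is $SO_3$.
\end{example}

\section{How the cohomology of a curve spreads slopes}\label{sec:model}

We continue Example~\ref{ex:legendre}. Let $M=\operatorname{Sym}^4V$, of rank $5$, and let $j\colon U'\hookrightarrow\mathbb P^1$. We show by hand that $H^1(\bar{\mathbb P}^1,j_*M)$ has dimension $2$ and slopes $0$ and $5$.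

The group $H^0_c(\bar U',M)$ vanishes because $U'$ is affine, and $H^2_c(\bar U',M)$ vanishes because $\operatorname{Sym}^4$ has no $SL_2$-coinvariants. As $M$ is tame, $\dim H^1_c(\bar U',M)=-5\chi(U')=5$, and the trace formula gives
\[
P(T):=\det\big(1-T\,\mathrm{Frob}\,|\,H^1_c(\bar U',M)\big)=\prod_{y\in|U'|}\det\big(1-T^{\deg y}\mathrm{Frob}_y\,|\,M_y\big)^{-1}.
\]
Reduce modulo a place above $5$. At an ordinary point $V_y$ has eigenvalues $\alpha\in\mathbb Z_5^*$ and $\beta\equiv0$, and the eigenvalues of $M_y$ are $\alpha^4\equiv1$ and four multiples of $\beta$. At the point $\Sigma$ all eigenvalues are $\equiv0$. So $P(T)$ is congruent to the zeta function of the ordinary locus $U=U'\setminus\Sigma$: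
\[
P(T)\equiv\prod_{y\in|U|}(1-T^{\deg y})^{-1}=\frac{(1-T)^3(1-T^2)}{(1-T)(1-5T)}\equiv(1-T)^2(1-T^2).
\]
The reduction has degree $4$, so four of the five eigenvalues on $H^1_c(\bar U',M)$ are units. Now use the exact sequence
\[
0=H^0(\bar{\mathbb P}^1,j_*M)\to\bigoplus_{x=0,1,\infty}M^{I_x}\to H^1_c(\bar U',M)\to H^1(\bar{\mathbb P}^1,j_*M)\to0 .
\]
Each $M^{I_x}$ is a line, since $-1$ acts trivially on $\operatorname{Sym}^4$ and a nontrivial unipotent element acts with one Jordan block. So $H^1(\bar{\mathbb P}^1,j_*M)$ has dimension $2$, and at least $4-3=1$ of its eigenvalues is a unit $\gamma$. This space is the image of $H^1_c(\bar U',M)\to H^1(\bar U',M)$, and $M^\vee\cong M(4)$, so Poincar\'e duality makes it self-dual with values in $\overline{\mathbb Q}_\ell(-5)$. The second eigenvalue is $5^5/\gamma$, of slope $5$.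

Three things happened. The power $4=p-1$ turned the unit root into $1$, so that the $L$-function modulo $p$ became that of a trivial object. The point where the Newton polygon jumps acted as a puncture, and punctures create unit roots: $\Sigma$ contributed the factor $1-T^2$, without which the count would have given $2$ units against $3$ boundary classes. Finally, duality turned the lowest slope into the highest one and added $1$.

The example produces one vector space with a Frobenius, to which no obstruction applies. To obtain a local system on a finite \'etale cover of a given projective curve we need the following.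
\begin{enumerate}
\item A way to make $H^1$ of a fixed curve $Y$ with fixed coefficients $M$ vary over a complete base $B$. We twist $M$ by a rank one sheaf ramified along a divisor that moves with $b\in B$ and whose points never collide. The ramification also kills the boundary classes, so that $H^1_c=H^1$ is its own partner under duality (Section~\ref{sec:KP}).
\item A proof that the resulting local system on $B$ has monodromy containing $SL$ (Section~\ref{sec:big}).
\item A substitute for $V$ on a \emph{complete} curve, with a Newton polygon that is generically not a straight line and jumps somewhere, and a substitute for $\operatorname{Sym}^4$. We obtain $V$ from (1) and (2) with trivial coefficients (Section~\ref{sec:first}).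
\item A substitute for the explicit zeta function, namely Deligne's trace formula modulo $p$, applied to a second use of (1) and (2) with coefficients $M$ (Section~\ref{sec:second}).
\end{enumerate}

\section{Kodaira--Parshin families}\label{sec:KP}

\subsection{The prime $r$}
Let $r$ be an odd prime divisor of $p^2+1$. It exists: for $p$ odd, $p^2+1>2$ and $p^2+1\equiv2\bmod 8$, and for $p=2$ we have $p^2+1=5$. As $p^2\equiv-1\bmod r$, the class of $p$ has order $4$ modulo $r$. Hence $r\neq p$, $r\equiv1\bmod4$ and $r\geq5$. The group $(\mathbb Z/r^m)^*$ is cyclic, so $-1$ is its only element of order $2$, and $p$ has even order in it. Therefore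
\begin{equation}\label{eq:minusone}
-1\in\langle p\rangle\subset(\mathbb Z/r^m)^*\qquad\text{for all }m\geq1 .
\end{equation}
The condition $r\neq p$ gives tameness and lifting to characteristic $0$, the bound $r\geq5$ is used in Section~\ref{sec:big}, and \eqref{eq:minusone} is used only in Lemma~\ref{lem:sym}. The case $r=\ell$ is allowed.

\subsection{The data}
A $\mu_r$-cover of a curve $Y$ branched along a reduced divisor is built from an $r$-th root of the line bundle of that divisor, whose degree must then be divisible by $r$. The fibers of an \'etale cover $Y\to X$ of degree $r$ are reduced divisors of degree $r$ that move over the complete curve $X$. The roots can be chosen coherently after an \'etale base change.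

\begin{lemma}\label{lem:KP}
Let $X$ be a smooth projective geometrically connected curve of genus $\geq2$ over $\mathbb F_q$. After enlarging $\mathbb F_q$ there are a geometrically connected cyclic \'etale cover $c\colon Y\to X$ of degree $r$, a geometrically connected finite \'etale cover $\pi\colon B\to X$, and a line bundle $\mathcal L$ on $B\times Y$ with $\mathcal L^{\otimes r}\cong\mathcal O(\Gamma)$, where
\[
\Gamma=B\times_XY=\{(b,y):\pi(b)=c(y)\}\subset B\times Y .
\]
\end{lemma}

We call $(Y,B,\mathcal L)$ a \emph{Kodaira--Parshin datum} over $X$. The divisor $\Gamma$ is smooth, and finite \'etale over $B$ and over $Y$.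

\begin{proof}
The cover $Y$ exists because $H^1(\bar X,\mathbb Z/r)\neq0$. Multiplication by $r$ is a finite \'etale map $\operatorname{Pic}^1_Y\to\operatorname{Pic}^r_Y$. Pull it back along $X\to\operatorname{Pic}^r_Y$, $x\mapsto\mathcal O(c^{-1}(x))$, and let $B_0\to X$ be a geometric component, defined after enlarging $\mathbb F_q$. Enlarge further so that $Y$ has a rational point; then a Poincar\'e bundle exists on $\operatorname{Pic}^1_Y\times Y$. Its pullback $\mathcal L_0$ to $B_0\times Y$ has the property that $\mathcal L_0^{\otimes r}\otimes\mathcal O(-B_0\times_XY)$ is trivial on the fibers over $B_0$, so by the seesaw theorem it is $\mathrm{pr}^*\mathcal T$ for a line bundle $\mathcal T$ on $B_0$. To extract an $r$-th root of $\mathcal T$, let $B\to B_0$ be a geometrically connected \'etale cover of degree $r$. The pullback of $\mathcal T$ to $\bar B$ has degree divisible by $r$, and $\operatorname{Pic}^0(\bar B)$ is divisible, so this pullback is $\mathcal A^{\otimes r}$ for some $\mathcal A$. Put $\mathcal L=\mathcal L_0|_{B\times Y}\otimes\mathrm{pr}_B^*\mathcal A^{-1}$. All objects are defined over a finite extension.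
\end{proof}

Enlarge $\mathbb F_q$ so that $\mu_r\subset\mathbb F_q$. Let $s$ be a section of $\mathcal L^{\otimes r}$ with divisor $\Gamma$, and let
\[
\varpi\colon Z=\{t\in\mathcal L:\ t^r=s\}\longrightarrow B\times Y ,
\]
a finite cover with an action of $\mu_r$, a $\mu_r$-torsor outside $\Gamma$ and totally ramified along $\Gamma$. Locally $Z$ is given by $t^r=u$ with $u$ a local equation of $\Gamma$. Since $\Gamma$ is \'etale over both factors, $u$ restricts to a uniformizer at each point of $\Gamma$ on every slice $\{b\}\times Y$ and every slice $B\times\{y\}$. In particular $u$ is a relative coordinate over $B$, so $t$ is a relative coordinate on $Z$, and $Z\to B$ is smooth and projective.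

Let groups act on cohomology by pullback. Fix a faithful character $\varepsilon\colon\mu_r\to\overline{\mathbb Q}^*$ and let $j\colon B\times Y\setminus\Gamma\hookrightarrow B\times Y$. At a point of $\Gamma$ the stalk of $\varpi_*\overline{\mathbb Q}_\ell$ is the trivial representation of $\mu_r$. So the $\varepsilon$-isotypic part of $\varpi_*\overline{\mathbb Q}_\ell$ is $j_!\mathcal K$ with $\mathcal K$ lisse of rank $1$ and monodromy of order $r$, and the $\varepsilon^{-1}$-isotypic part is $j_!\mathcal K^{-1}$. For the inertia group $I$ at a point of a curve with uniformizer $u$, the tame character $I\to\mu_r$, $\gamma\mapsto\gamma(u^{1/r})/u^{1/r}$, does not depend on $u$. Consequently: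
\begin{quote}
$(\ast)$ on all slices $\{b\}\times Y$ and $B\times\{y\}$, at all points of $\Gamma$, inertia acts on $\mathcal K$ through the tame character followed by one and the same faithful character of $\mu_r$.
\end{quote}

For a local system $N$ on $Y$ put
\[
L^{\pm}(N)=R^1\mathrm{pr}_{B*}\big(j_!\mathcal K^{\pm1}\otimes\mathrm{pr}_Y^*N\big),\qquad L(N)=L^+(N).
\]
By proper base change the stalk of $L^\pm(N)$ at a geometric point $b$ is $H^1_c(U'_b,\mathcal K_b^{\pm1}\otimes N)$, where $U'_b=\bar Y\setminus c^{-1}(\pi(b))$ and $\mathcal K_b=\mathcal K|_{\{b\}\times U'_b}$.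

\begin{lemma}\label{lem:L}
Let $N$ be a local system on $Y$.
\begin{enumerate}
\item $R^i\mathrm{pr}_{B*}(j_!\mathcal K^{\pm1}\otimes\mathrm{pr}_Y^*N)=0$ for $i\neq1$.
\item $L^\pm(N)$ is the $\varepsilon^{\pm1}$-isotypic part of $R^1$ of $\varpi^*\mathrm{pr}_Y^*N$ along $Z\to B$. It is lisse, it commutes with base change on $B$, and it is pure of weight $w+1$ if $N$ is pure of weight $w$.
\item $L^\pm(N)$ has rank $\operatorname{rk}N\cdot(2g(Y)-2+r)$, which is $\geq3$ if $N\neq0$.
\item $L(N)^\vee\cong L^-(N^\vee)(1)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) On a fiber, $H^0_c=0$ because $U'_b$ is a connected affine curve and the sheaf is lisse. The group $H^2_c$ is, up to twist, the space of coinvariants of $\pi_1(U'_b)$. It vanishes because $N$ is unramified at $c^{-1}(\pi(b))$, so that inertia there acts by scalars, nontrivial by $(\ast)$.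

(2) By the projection formula $\varpi_*\varpi^*\mathrm{pr}_Y^*N=\varpi_*\overline{\mathbb Q}_\ell\otimes\mathrm{pr}_Y^*N$; take isotypic parts. The rest follows because $Z\to B$ is smooth and proper.

(3) The sheaf $\mathcal K_b^{\pm1}\otimes N$ is tame, so its Euler characteristic is $\operatorname{rk}N\cdot\chi(U'_b)$, and $U'_b$ is $\bar Y$ minus $r$ points.

(4) Cup product and the map $j_!\overline{\mathbb Q}_\ell\to\overline{\mathbb Q}_\ell$ give a pairing $L(N)\otimes L^-(N^\vee)\to R^2\mathrm{pr}_{B*}\overline{\mathbb Q}_\ell=\overline{\mathbb Q}_\ell(-1)$. On a fiber, Poincar\'e duality pairs $H^1_c(U'_b,\mathcal K_b\otimes N)$ perfectly with $H^1(U'_b,\mathcal K_b^{-1}\otimes N^\vee)$. Tame inertia acting by nontrivial scalars has no cohomology, so extension by zero and the derived direct image from $U'_b$ to $\bar Y$ agree, and $H^1=H^1_c$.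
\end{proof}

\subsection{Twisting by characters}\label{sub:chars}
Let $\chi\colon\pi_1(\bar Y)\to\overline{\mathbb Q}^*$ be a character with image $\mu_{r^m}$. The group of characters with values in $\mu_{r^m}$ is finite, so after enlarging $\mathbb F_q$ the character $\chi$ is Frobenius-invariant and $Y$ has a rational point. The point splits $\pi_1(Y)=\pi_1(\bar Y)\rtimes\hat{\mathbb Z}$, and we extend $\chi$ trivially on $\hat{\mathbb Z}$. The extension has the same image. It defines a geometrically connected cyclic \'etale cover $Y_\chi\to Y$ with group $\operatorname{im}\chi$, and the rank one sheaf $\chi$ is the isotypic part of the direct image of $\overline{\mathbb Q}_\ell$ for a faithful character of this group.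

\section{Big monodromy}\label{sec:big}

\begin{proposition}\label{prop:big}
Let $X$ be a geometrically connected \'etale Galois cover, with group $(\mathbb Z/r)^3$, of a smooth projective curve of genus $\geq2$, and let $(Y,B,\mathcal L)$ be a Kodaira--Parshin datum over $X$. Let $M$ be a pure, geometrically irreducible local system on $Y$. Then there is a character $\chi$ of $\pi_1(\bar Y)$ of finite $r$-power order such that $L_\chi=L(M\otimes\chi)$, of rank $D$, satisfies $G_{\mathrm{geo}}(L_\chi)\supseteq SL_D$.
\end{proposition}

There is no degeneration from which to read off elements of the monodromy group, so we count invariants instead. For a space $W$ of dimension $D\geq 2$ we have $W^{\otimes2}\otimes W^{\vee\otimes2}\cong\operatorname{End}(\operatorname{End}W)$ and $\operatorname{End}W=\mathbf 1\oplus\mathfrak{sl}(W)$. So every subgroup of $GL(W)$ has at least a $2$-dimensional space of invariants, the \emph{fourth moment}, and $SL(W)$ has exactly that. Lemma~\ref{lem:group} is a converse. By the K\"unneth formula the fourth moment of $L_\chi$ is a cohomology group of $B\times Y^4$, in which $\chi$ enters only through a map to the Jacobian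 of $Y$. For generic $\chi$, generic vanishing reduces the computation to the geometry of this map, which is simple when $Y$ has large gonality. Generic vanishing is a statement about the complex torus of all characters, so we first lift the situation to $\mathbb C$.

\subsection{Group theory}
By Jordan's theorem there is a constant $J(D)$ such that every finite subgroup of $GL_D(\mathbb C)$ has an abelian normal subgroup of index $\leq J(D)$.

\begin{lemma}\label{lem:group}
Let $W$ be a complex representation of dimension $D\geq2$ of a group $\Pi_0$, and suppose that the Zariski closure $G$ of the image is reductive. If $\dim(\operatorname{End}W\otimes\operatorname{End}W)^\Pi\leq2$ for every subgroup $\Pi\subseteq\Pi_0$ of index $\leq J(D)$, then $G\supseteq SL(W)$.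
\end{lemma}

\begin{proof}
For $\Pi=\Pi_0$ the hypothesis says $\dim\operatorname{End}_G(\mathbf 1\oplus\mathfrak{sl}(W))\leq2$. As $G$ is reductive, $\mathfrak{sl}(W)$ is an irreducible $G$-module. If the submodule $\operatorname{Lie}G\cap\mathfrak{sl}(W)$ is nonzero, it is $\mathfrak{sl}(W)$ and $G\supseteq SL(W)$. Otherwise $\dim\operatorname{Lie}G\leq1$, and the projection of $\operatorname{Lie}G$ to $\mathfrak{sl}(W)$ along the scalars is a submodule of dimension $\leq1<D^2-1$, hence zero. Then $G^\circ$ consists of scalars, and the image $\mathbb PG$ of $G$ in $PGL(W)$ is finite and equal to the image of $\Pi_0$. The preimage of $\mathbb PG$ in $SL(W)$ is finite, so it has an abelian subgroup $A$ of index $\leq J(D)$. Let $\Pi\subseteq\Pi_0$ be the preimage of the image of $A$ in $\mathbb PG$. It has index $\leq J(D)$ and acts by scalar multiples of elements of $A$, hence diagonally in some basis. So $\dim\operatorname{End}_\Pi(W)\geq D$ and $\dim(\operatorname{End}W\otimes\operatorname{End}W)^\Pi\geq D^2\geq4$, a contradiction.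
\end{proof}

\subsection{Gonality}
The gonality $\operatorname{gon}(Y)$ is the least degree of a nonconstant map $Y\to\mathbb P^1$. If $\operatorname{gon}(Y)\geq5$, linearly equivalent effective divisors of degree $\leq4$ are equal. The $(\mathbb Z/r)^3$-cover in Proposition~\ref{prop:big} serves only to force this bound. Recall the Castelnuovo--Severi inequality: if $\phi_i\colon X\to C_i$ has degree $d_i$ for $i=1,2$ and $(\phi_1,\phi_2)$ is birational onto its image, then $g(X)\leq d_1g(C_1)+d_2g(C_2)+(d_1-1)(d_2-1)$.

\begin{lemma}\label{lem:gon}
Let $X$ be a connected smooth projective complex curve that is an \'etale Galois cover, with group $(\mathbb Z/r)^3$, of a curve of genus $\geq2$. Let $Y\to X$ be finite, with $Y$ a connected smooth projective curve. Then $\operatorname{gon}(Y)\geq5$.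
\end{lemma}

\begin{proof}
First, $\operatorname{gon}(Y)\geq\operatorname{gon}(X)$. If a function $\phi$ has degree $d$ on $Y$, the norm of $\phi-t$ to $X$ has as divisor the difference of the direct images of $\phi^{-1}(t)$ and $\phi^{-1}(\infty)$. For general $t$ these are disjoint, so the norm has degree $d$.

Suppose $\operatorname{gon}(X)\leq4$. By Riemann--Hurwitz $g(X)\geq1+r^3\geq126$. The idea is that on a curve of such large genus a map of small degree is unique, so the Galois group descends along it to a curve with too few automorphisms. Let $\delta$ be the least degree of a nonconstant map from $X$ to a curve of genus $\leq1$, so $2\leq\delta\leq4$, and let $\phi\colon X\to C$ be such a map of degree $\delta$. If $\delta=4$, then $\operatorname{gon}(X)=4$ and we take $C=\mathbb P^1$. For $\tau\in(\mathbb Z/r)^3$ let $C''$ be the normalization of the image of $(\phi,\phi\tau)\colon X\to C\times C$ and let $e=\deg(X\to C'')$, a divisor of $\delta$. If $e=1$, Castelnuovo--Severi gives $g(X)\leq4+4+9=17$, which is false. If $1<e<\delta$, then $\delta=4$, $e=2$, and $C''$ is the normalization of a curve of bidegree $(2,2)$ in $\mathbb P^1\times\mathbb P^1$.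 Such a curve has arithmetic genus $1$, so $g(C'')\leq1$, against the minimality of $\delta$. Hence $e=\delta$, both projections $C''\to C$ are isomorphisms, and $\phi\tau=\theta_\tau\phi$ for a unique $\theta_\tau\in\operatorname{Aut}(C)$. The map $\theta$ is a homomorphism. Its kernel acts freely on the fibers of $\phi$, so its order is a power of $r$ that is $\leq4$, and $\theta$ is injective. But $(\mathbb Z/r)^3$ does not embed in $\operatorname{Aut}(C)$. For $g(C)=0$, finite abelian subgroups of $PGL_2(\mathbb C)$ are cyclic or of order $4$. For $g(C)=1$, the prime $r\geq5$ does not divide $|\operatorname{Aut}(C,0)|\in\{2,4,6\}$, so the subgroup would consist of translations and lie in $C[r]\cong(\mathbb Z/r)^2$.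
\end{proof}

\subsection{Lifting to $\mathbb C$}\label{sub:lift}
Let $R=W(\overline{\mathbb F}_q)$. We use from \cite{SGA1}: a smooth projective curve over $\overline{\mathbb F}_q$ lifts to $R$; for $\mathcal X$ proper over $R$, reduction is an equivalence between finite \'etale covers of $\mathcal X$ and of its special fiber; and for $\mathcal X$ smooth and proper with connected geometric fibers, the fundamental group of the geometric generic fiber surjects onto $\pi_1(\mathcal X)$. Lift the curve covered by $\bar X$. Then $\bar X,\bar Y,\bar B$ and the group actions lift uniquely to $\mathcal X,\mathcal Y,\mathcal B$, and $\Gamma$ lifts to the relative divisor $\Gamma_R=\mathcal B\times_{\mathcal X}\mathcal Y$ in $\mathcal B\times_R\mathcal Y$.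

\emph{The root.} The Kummer sequence gives an injection $\operatorname{Pic}/r\hookrightarrow H^2(\,\cdot\,,\mu_r)$ and a surjection $H^1(\,\cdot\,,\mu_r)\to\operatorname{Pic}[r]$. By proper base change \cite{SGA4}, $H^i(\mathcal B\times_R\mathcal Y,\mu_r)=H^i(\bar B\times\bar Y,\mu_r)$. The class of $\mathcal O(\Gamma_R)$ in $H^2$ vanishes because that of $\mathcal O(\Gamma)$ does, so $\mathcal O(\Gamma_R)\cong\mathcal L_R^{\otimes r}$. The reduction of $\mathcal L_R$ differs from $\mathcal L$ by an $r$-torsion bundle. This bundle comes from a class in $H^1(\bar B\times\bar Y,\mu_r)$, the class lifts, and so the bundle lifts to an $r$-torsion bundle. After correcting by it, $\mathcal L_R$ lifts $\mathcal L$. A section of $\mathcal L_R^{\otimes r}$ with divisor $\Gamma_R$ reduces to $s$ up to a constant in $\overline{\mathbb F}_q^*$, which is removed by a unit of $R$. So $Z$ and $\mathcal K$ lift.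

\emph{Sheaves.} As $\pi_1(\bar Y)=\pi_1(\mathcal Y)$, the sheaves $M$ and $\chi$ lift to $\mathcal Y$. By the proof of Lemma~\ref{lem:L}(2), the same formula defines a lisse sheaf on $\mathcal B$ with special fiber $L_\chi$. Embed an algebraic closure of $\operatorname{Frac}R$ in $\mathbb C$ and denote complex fibers by a subscript $\mathbb C$. The map $\pi_1(B_{\mathbb C})\to\pi_1(\mathcal B)=\pi_1(\bar B)$ is surjective, and $\pi_1^{\mathrm{top}}(B_{\mathbb C})$ is dense in $\pi_1(B_{\mathbb C})$. So $G_{\mathrm{geo}}(L_\chi)$ is the Zariski closure of the image of $\pi_1^{\mathrm{top}}(B_{\mathbb C})$. The same argument on $\mathcal Y$ shows that $M$ is irreducible under $\pi_1^{\mathrm{top}}(Y_{\mathbb C})$.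

\emph{Characters.} As $r\neq p$, smooth and proper base change gives $H^1(Y_{\mathbb C},\mathbb Z/r^m)=H^1(\bar Y,\mathbb Z/r^m)$. So every $\mu_{r^m}$-valued character of $\pi_1^{\mathrm{top}}(Y_{\mathbb C})$ comes from a unique character of $\pi_1(\bar Y)$.

\emph{Analytic comparison.} Let $\mathcal F=\mathcal F_O\otimes_O\overline{\mathbb Q}_\ell$ be lisse on a complex variety, where $O$ is the ring of integers of a finite extension of $\mathbb Q_\ell$, with uniformizer $\xi$, and $\mathcal F_O$ is torsion-free. Restriction to $\pi_1^{\mathrm{top}}$ gives a topological local system $\mathcal F^{\mathrm{an}}$ of $\overline{\mathbb Q}_\ell$-vector spaces. For $f$ smooth and proper we claim $(R^if_*\mathcal F)^{\mathrm{an}}=R^if^{\mathrm{an}}_*\mathcal F^{\mathrm{an}}$. Write $R^i$ for $R^if^{\mathrm{an}}_*$. Since $f^{\mathrm{an}}$ is a fiber bundle with compact manifolds as fibers, $R^i(\mathcal F_O^{\mathrm{an}})$ is a local system of finitely generated $O$-modules. There are exact sequences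
\[
0\to R^i(\mathcal F_O^{\mathrm{an}})/\xi^n\to R^i(\mathcal F_O^{\mathrm{an}}/\xi^n)\to R^{i+1}(\mathcal F_O^{\mathrm{an}})[\xi^n]\to0 ,
\]
and the transition maps on the right are multiplication by $\xi$ on modules with bounded torsion, so that system is essentially zero. Hence $R^i(\mathcal F_O^{\mathrm{an}})=\varprojlim R^i(\mathcal F_O^{\mathrm{an}}/\xi^n)$, and Artin's comparison theorem \cite{SGA4} applies to the finite levels. Using this for $Z_{\mathbb C}\to B_{\mathbb C}$ and taking $\varepsilon$-parts, we see that $L_\chi^{\mathrm{an}}$ is the analytic $R^1\mathrm{pr}_{B*}$ of $j_!\mathcal K\otimes M\otimes\chi$.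

Until the end of this section we work over $\mathbb C$ with the analytic topology, drop the subscript $\mathbb C$, and fix an abstract field isomorphism $\overline{\mathbb Q}_\ell\cong\mathbb C$, which preserves Zariski closures. Now $L_\chi=L(M\otimes\chi)$ is defined for every $\chi$ in the torus $\mathbb T=\operatorname{Hom}(H_1(Y,\mathbb Z),\mathbb C^*)$. Lemma~\ref{lem:L} holds with the same proof, without weights and twists. Property $(\ast)$ says that a small positive loop around any point of $\Gamma$ in any slice acts on $\mathcal K$ by a fixed primitive $r$-th root of unity $\zeta$. By Lemma~\ref{lem:gon}, $\operatorname{gon}(Y)\geq5$.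

\subsection{Perverse sheaves and generic vanishing}
Complexes are bounded with algebraically constructible cohomology and complex coefficients. A complex $K$ lies in ${}^pD^{\leq0}$ if $\dim\operatorname{supp}\mathcal H^i(K)\leq-i$ for all $i$, the empty set having dimension $-\infty$; then ${}^pH^i(K)=0$ for $i>0$. The functors ${}^pH^i$ turn triangles into long exact sequences of perverse sheaves and commute with tensoring by a rank one local system, and there is a spectral sequence $H^a({}^pH^b(K))\Rightarrow H^{a+b}(K)$. For complexes supported at a point, perverse and ordinary cohomology agree. The skyscraper sheaf $\delta_0$ is a simple perverse sheaf.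

\emph{Generic vanishing} (Kr\"amer--Weissauer \cite{KW}, Schnell \cite{Schnell}, Bhatt--Schnell--Scholze \cite{BSS}). For a perverse sheaf $P$ on a complex abelian variety $J$ there is a proper Zariski-closed subset $S(P)$ of the torus $\operatorname{Hom}(\pi_1(J),\mathbb C^*)$ such that $H^i(J,P\otimes\mathbb C_\chi)=0$ for $i\neq0$ and $\chi\notin S(P)$, where $\mathbb C_\chi$ is the rank one local system with monodromy $\chi$.

\begin{lemma}\label{lem:perv}
Let $\nu\colon S\to J$ be proper, $\mathcal F$ a constructible sheaf on $S$, and $n$ an integer. Suppose that for each $d\geq0$ the set of $s\in J$ with $\dim\nu^{-1}(s)\geq d$ has dimension $\leq n-2d$. Then $R\nu_*\mathcal F[n]\in{}^pD^{\leq0}$.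
\end{lemma}

\begin{proof}
The stalk of $\mathcal H^i$ at $s$ is $H^{i+n}(\nu^{-1}(s),\mathcal F)$. If it is nonzero, then $i+n\geq0$ and $\dim\nu^{-1}(s)\geq d:=\lceil(i+n)/2\rceil$. Such $s$ form a set of dimension $\leq n-2d\leq-i$.
\end{proof}

\subsection{The fourth moment}

\begin{proposition}\label{prop:moment}
Let $B'\to B$ be a connected finite \'etale cover. For $\chi$ outside a proper Zariski-closed subset of $\mathbb T$, depending on $B'$,
\[
\dim H^0\big(B',L_\chi^{\otimes2}\otimes L_\chi^{\vee\otimes2}\big)\leq2 .
\]
\end{proposition}

\begin{proof}
The pullback of the datum to $B'$ is a Kodaira--Parshin datum, and $L_\chi$ commutes with base change. So we may take $B'=B$.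

\emph{Step 1: reduction to the Jacobian.} Let $J=\operatorname{Pic}^0(Y)$, so that $\pi_1(J)=H_1(Y,\mathbb Z)$, and let
\[
\nu\colon Y^4\to J,\qquad\nu(y)=[y_1+y_2-y_3-y_4].
\]
Let $\mathrm{pr}\colon B\times Y^4\to Y^4$ and $p_i\colon B\times Y^4\to B\times Y$ be the projections, and put
\[
\mathcal N=\bigotimes_{i=1,2}p_i^*\big(j_!\mathcal K\otimes M\big)\otimes\bigotimes_{i=3,4}p_i^*\big(j_!\mathcal K^{-1}\otimes M^\vee\big),\qquad K=R\nu_*R\mathrm{pr}_*\mathcal N[5].
\]
The complex $K$ does not depend on $\chi$. On $H_1$ the map $\nu$ is $(a_1,\dots,a_4)\mapsto a_1+a_2-a_3-a_4$, so $\nu^*\mathbb C_\chi=\chi\boxtimes\chi\boxtimes\chi^{-1}\boxtimes\chi^{-1}$. The space $B\times Y^4$ is the fourth fiber power of $B\times Y$ over $B$. By the K\"unneth formula and Lemma~\ref{lem:L}(1),(4), the direct image to $B$ of $\mathcal N\otimes\mathrm{pr}^*\nu^*\mathbb C_\chi$ is $L_\chi^{\otimes2}\otimes L_\chi^{\vee\otimes2}$ placed in degree $4$. With the projection formula,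
\[
H^1(J,K\otimes\mathbb C_\chi)=H^6(B\times Y^4,\mathcal N\otimes\mathrm{pr}^*\nu^*\mathbb C_\chi)=H^2\big(B,L_\chi^{\otimes2}\otimes L_\chi^{\vee\otimes2}\big),
\]
and this is dual to the $H^0$ in question because the local system is self-dual. For $\chi$ outside the finite union $\bigcup_bS({}^pH^b(K))$, a proper closed subset of the irreducible variety $\mathbb T$, the perverse spectral sequence degenerates and the left side is $H^0(J,{}^pH^1(K)\otimes\mathbb C_\chi)$. It therefore suffices to prove
\begin{equation}\label{eq:star}
{}^pH^1(K)\ \text{ is a subobject of }\ \delta_0^{\oplus2},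
\end{equation}
for then ${}^pH^1(K)\cong\delta_0^{\oplus e}$ with $e\leq2$. The two copies of $\delta_0$ will come from the two surfaces in $Y^4$ that $\nu$ contracts to the origin, which match the two ways of pairing $W^{\otimes2}$ with $W^{\vee\otimes2}$.

\emph{Step 2: the fibers of $\nu$.} If $\nu(y)=\nu(y')$, then $y_1+y_2+y_3'+y_4'\sim y_1'+y_2'+y_3+y_4$, and these divisors are equal because $\operatorname{gon}(Y)\geq5$. If $\{y_1,y_2\}\cap\{y_3,y_4\}=\emptyset$, this forces $y_1+y_2=y_1'+y_2'$ and $y_3+y_4=y_3'+y_4'$, so the fiber through $y$ is finite. Otherwise $\nu(y)=[a-b]$ for some $a,b\in Y$. If $a\neq b$, a point $y'$ of the fiber satisfies $y_1'+y_2'+b=y_3'+y_4'+a$, so $y_1'+y_2'=a+z$ and $y_3'+y_4'=b+z$ for some $z\in Y$; the fiber has dimension $1$, and such classes $[a-b]$ form a set of dimension $\leq2$. The fiber over $0$ is given by $y_1+y_2=y_3+y_4$ and has dimension $2$. So the sets of $s$ with fiber dimension $\geq0,1,2$ have dimension $\leq4,2,0$.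

\emph{Step 3: the sheaves $F_i=R^i\mathrm{pr}_*\mathcal N$.} For $y\in Y^4$ let $D_y=\pi^{-1}(\{c(y_1),\dots,c(y_4)\})$, a nonempty finite subset of $B$. The restriction of $\mathcal N$ to $B\times\{y\}$ is the extension by zero from $B\setminus D_y$ of a constant vector space tensored with a rank one local system. The monodromy of the latter around $b_0\in D_y$ is $\zeta^e$ with
\[
e=\#\{i\leq2:c(y_i)=\pi(b_0)\}-\#\{i\geq3:c(y_i)=\pi(b_0)\}\in[-2,2].
\]
Hence $F_0=0$. The stalk $(F_2)_y$ is a space of coinvariants, so it vanishes unless $\zeta^e=1$, that is $e=0$, at all $b_0\in D_y$. This happens exactly when $\{c(y_1),c(y_2)\}=\{c(y_3),c(y_4)\}$ as multisets. With $\iota$ a generator of $\operatorname{Gal}(Y/X)$, the sheaf $F_2$ is thus supported on the union $S$ of the surfaces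
\[
\Delta_{ij}=\{(y,w,\iota^iy,\iota^jw)\},\qquad\Delta'_{ij}=\{(y,w,\iota^jw,\iota^iy)\}\qquad(i,j\in\mathbb Z/r),
\]
each isomorphic to $Y\times Y$. Truncation gives a triangle $F_1[4]\to R\mathrm{pr}_*\mathcal N[5]\to F_2[3]\to$. By Step 2 and Lemma~\ref{lem:perv} with $n=4$, $R\nu_*F_1[4]\in{}^pD^{\leq0}$. Therefore ${}^pH^1(K)$ injects into ${}^pH^1(R\nu_*F_2[3])$.

\emph{Step 4: the surfaces that are not contracted.} Let $T_0=\Delta_{00}\cup\Delta'_{00}=\nu^{-1}(0)$, let $T'$ be the union of the other surfaces, and let $u\colon S\setminus T_0\hookrightarrow S$. On $\Delta_{ij}$ and on $\Delta'_{ij}$ the map $\nu$ is $[y-\iota^iy]+[w-\iota^jw]$. For $i\neq0$ the map $y\mapsto[y-\iota^iy]$ is not constant: otherwise $y+\iota^iy'\sim y'+\iota^iy$ for $y\neq y'$, and these divisors of degree $2$ differ because $y\neq y'$ and $y\neq\iota^iy$. The same holds for $w$ when $j\neq0$. So no component of $T'$ is contracted to a point. On each component the fibers of $\nu$ then have dimension $\leq1$, and the one-dimensional ones lie over a set of dimension $\leq1$: a curve if the image is a curve, a finite set if the image is a surface. The sheaf $u_!u^*F_2$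 is supported on $T'$, and Lemma~\ref{lem:perv} with $n=3$ gives $R\nu_*u_!u^*F_2[3]\in{}^pD^{\leq0}$. From $0\to u_!u^*F_2\to F_2\to F_2|_{T_0}\to0$ we obtain
\[
{}^pH^1(K)\hookrightarrow{}^pH^1(R\nu_*F_2[3])\hookrightarrow{}^pH^1\big(R\nu_*(F_2|_{T_0})[3]\big)=\delta_0\otimes H^4(T_0,F_2).
\]

\emph{Step 5: the two contracted surfaces.} The surfaces $\Delta_{00}$ and $\Delta'_{00}$ meet along the curve $\{(y,y,y,y)\}$, which has no $H^3$. By the Mayer--Vietoris sequence for closed subsets, $H^4(T_0,F_2)$ injects into $H^4(\Delta_{00},F_2)\oplus H^4(\Delta'_{00},F_2)$. On $B\times\Delta_{00}$ we have $p_1=p_3$ and $p_2=p_4$, so the factors $\mathcal K$ and $\mathcal K^{-1}$ cancel. Thus $\mathcal N$ restricts to the pullback of $\mathcal{E}nd(M)\boxtimes\mathcal{E}nd(M)$ tensored with the extension by zero of the constant sheaf from the open set $\{\pi(b)\neq c(y),\,\pi(b)\neq c(w)\}$. The map from this extension by zero to the constant sheaf induces an isomorphism on $R^2\mathrm{pr}_*$, because the complement is finite in each fiber $B$, and $R^2\mathrm{pr}_*\mathbb C=\mathbb C$ because $B$ is connected. So $F_2|_{\Delta_{00}}\cong\mathcal{E}nd(M)\boxtimes\mathcal{E}nd(M)$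 and
\[
H^4(\Delta_{00},F_2)=H^2(Y,\mathcal{E}nd(M))^{\otimes2},
\]
which has dimension $1$, since $H^2(Y,\mathcal{E}nd(M))$ is dual to $\operatorname{End}(M)=\mathbb C$. This is where the irreducibility of $M$ is used. On $\Delta'_{00}$ we have $p_1=p_4$ and $p_2=p_3$, with the same result. Hence $\dim H^4(T_0,F_2)\leq2$, which proves \eqref{eq:star}.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:big}]
The rank $D\geq3$ of $L_\chi$ does not depend on $\chi$. The group $\pi_1^{\mathrm{top}}(B)$ is finitely generated, so $B$ has finitely many connected \'etale covers $B'$ of degree $\leq J(D)$. Roots of unity of $r$-power order form an infinite, hence Zariski dense, subset of $\mathbb C^*$, so characters of $r$-power order are dense in $\mathbb T$. Choose one, $\chi$, for which Proposition~\ref{prop:moment} holds for all these $B'$. By \S\ref{sub:lift} it comes from $\pi_1(\bar Y)$, and by \S\ref{sub:chars} it extends to $\pi_1(Y)$ after enlarging $\mathbb F_q$. Then $L_\chi$ is pure because $M$ is, so it is geometrically semisimple and $G_{\mathrm{geo}}(L_\chi)$ is reductive. This group is the Zariski closure of the image of $\pi_1^{\mathrm{top}}(B)$,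 and Lemma~\ref{lem:group} applies.
\end{proof}

\section{First stage: a local system whose Newton polygon jumps}\label{sec:first}

\subsection{The sheaf $V$}
Let $X_0$ be a smooth projective geometrically connected curve of genus $\geq2$ over $\mathbb F_q$; we enlarge $\mathbb F_q$ freely. Since $H^1(\bar X_0,\mathbb Z/r)$ has rank $\geq4$, there is a geometrically connected \'etale $(\mathbb Z/r)^3$-cover $X_1\to X_0$. Take a Kodaira--Parshin datum $(Y_1,B_1,\mathcal L_1)$ over $X_1$, with cover $Z_1$, and apply Proposition~\ref{prop:big} with $M=\overline{\mathbb Q}_\ell$. We get $\chi_1$ with image $\mu_{r^m}$, $m\geq0$, such that $V:=L(\chi_1)$ on $B_1$ is pure of weight $1$, of rank $D\geq3$, with $G_{\mathrm{geo}}(V)\supseteq SL_D$.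

Let $Z_1'=Z_1\times_{Y_1}Y_{1,\chi_1}\to B_1$, a smooth projective family of curves. Its geometric fibers are connected, being smooth covers of the connected curve $\bar Y_{1,\chi_1}$ that are totally ramified at some point. The group $\Lambda=\mu_r\times\operatorname{im}\chi_1$ acts on $Z_1'$ over $B_1$, and $V$ is the isotypic part of $R^1$ for a character $\psi$ of $\Lambda$ that is faithful on each factor, hence of order $r^{m'}$ with $m'=\max(1,m)$. Let $E=\mathbb Q(\mu_{r^{m'}})\subset\overline{\mathbb Q}$, which is unramified at $p$. For a closed point $b$ and $n\geq1$,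
\begin{equation}\label{eq:trace}
\operatorname{Tr}(\mathrm{Frob}_b^n\,|\,V_b)=|\Lambda|^{-1}\sum_{\lambda\in\Lambda}\psi(\lambda)^{-1}\operatorname{Tr}\big(\lambda\,\mathrm{Frob}_b^n\,|\,H^1(\bar Z'_{1,b})\big),
\end{equation}
and the traces on the right are integers, being traces of endomorphisms of the Jacobian of $Z'_{1,b}$. So the characteristic polynomial $Q_b$ of $\mathrm{Frob}_b$ on $V_b$ lies in $E[T]$. Its roots $\alpha_i$ are algebraic integers, and so are the $q_b/\alpha_i$.

\subsection{Symmetry of slopes and the place $v$}
The slopes on the whole $H^1$ of a curve are symmetric under $s\mapsto1-s$, but duality exchanges the $\psi$-part with the $\psi^{-1}$-part, so symmetry on $V$ alone is not automatic. The prime $r$ was chosen to make it hold.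

\begin{lemma}\label{lem:sym}
For every $v\mid p$ and every closed point $b$, the multiset of $v$-slopes of $V_b$ is stable under $s\mapsto1-s$.
\end{lemma}

\begin{proof}
Let $\mathsf c$ be complex conjugation on $E$; it is the element $-1$ of $\mathrm{Gal}(E/\mathbb Q)=(\mathbb Z/r^{m'})^*$. By purity the roots of $\mathsf c(Q_b)$ are the $q_b/\alpha_i$. The decomposition group of $v|_E$ is $\langle p\rangle$, which contains $\mathsf c$ by \eqref{eq:minusone}. So corresponding coefficients of $Q_b$ and $\mathsf c(Q_b)$ have the same valuation, and the valuations of the coefficients determine those of the roots.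
\end{proof}

\begin{lemma}\label{lem:notflat}
There are a place $v\mid p$ and a closed point $b$ such that the $v$-slopes of $V_b$ are not all equal.
\end{lemma}

\begin{proof}
Otherwise each ratio $\alpha_i/\alpha_j$ is a unit at all places above $p$. It is a unit at the other finite places because $\alpha_i,\alpha_j$ divide $q_b$, and all its archimedean absolute values are $1$. So it is a root of unity, of degree at most $D^2[E:\mathbb Q]$, and its order divides an integer $N$ independent of $b$. The condition that all eigenvalues of $g^N$ coincide reads $\det(T-g^N)=(T-\operatorname{Tr}(g^N)/D)^D$. It holds on $\pi_1(B_1)$ by Chebotarev and is Zariski-closed, so it holds on $SL_D$, where a general diagonal matrix violates it.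
\end{proof}

Fix such a place $v$ from now on; slopes are $v$-slopes. Let $\overline{\mathbb Q}_v\supset\overline{\mathbb Q}$ be an algebraic closure of $\mathbb Q_p$ inducing $v$, let $\mathfrak m_v$ be the maximal ideal of its valuation ring, and let $E_v\subset\overline{\mathbb Q}_v$ be the completion of $E$. It is unramified over $\mathbb Q_p$ of degree $s$, the order of $p$ modulo $r^{m'}$, so $\mathcal O_{E_v}=W(\mathbb F_{p^s})$. For $b$ closed, order the eigenvalues $\alpha_1,\dots,\alpha_D$ of $V_b$ by increasing slope $s_1(b)\leq\dots\leq s_D(b)$, and put $h_i(b)=s_1(b)+\dots+s_i(b)$. The Newton polygon $NP_b$ is the graph of the convex piecewise linear function on $[0,D]$ with values $h_i(b)$ at the integers; an index $0<i<D$ is a \emph{break} if $s_i(b)<s_{i+1}(b)$. Lemma~\ref{lem:sym} says $s_{D+1-i}(b)=1-s_i(b)$; in particular $h_D(b)=D/2$.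

\subsection{The $F$-crystal and the generic polygon}\label{sub:crystal}
To compare slopes at different points we need a $p$-adic companion of $V$. We recall what is used about an $F$-crystal $\mathcal E$ on a smooth curve over $\mathbb F_q$. Let $\sigma$ be the Frobenius of Witt vectors. At a closed point $b$, $\mathcal E_b$ is a finite free $W(k(b))$-module with an injective $\sigma$-linear map $F$. The map $F^{d_b}$ is linear, and the slopes of $\mathcal E_b$ are the numbers $v(\gamma)/d_b$ for its eigenvalues $\gamma$. A linear map commuting with $F$ between two such objects (or their rationalizations, \emph{isocrystals}) without common slopes is zero, since the operators $F^{d_b}$ have no common eigenvalue. For a connected affine open $U$, let $A$ be the $p$-adic completion of a smooth lift of $\mathcal O(U)$ over $W(\mathbb F_q)$ and let $\phi\colon A\to A$ be a $\sigma$-linear lift of the $p$-power Frobenius. Then $\mathcal E(A)$ is a finite projective $A$-module with a map $F\colon\phi^*\mathcal E(A)\to\mathcal E(A)$ that is an isomorphism after inverting $p$. For each closed $b\in U$ there is a unique map $A\to W(k(b))$ that lifts $b$ and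 intertwines $\phi$ with $\sigma$, the \emph{Teichm\"uller point}, and base change along it gives $(\mathcal E_b,F)$. We use two results from \cite{KatzSlope}.
\begin{itemize}
\item[(K1)] (Grothendieck; \cite[\S2.3]{KatzSlope}) On a smooth connected curve the Newton polygon of an $F$-crystal is constant on a dense open set, and at every point it lies on or above this generic polygon, with the same endpoints.
\item[(K2)] (\cite[\S2.6]{KatzSlope}) On a smooth affine curve, an $F$-crystal with constant Newton polygon is isogenous to one having a sub-$F$-crystal, locally free with locally free quotient, all of whose slopes at every point equal the smallest slope, while all slopes of the quotient are larger.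
\end{itemize}

Enlarge $\mathbb F_q$ so that $\mathbb F_{p^s}\subset\mathbb F_q$ and embed $W(\mathbb F_q)$ in $\overline{\mathbb Q}_v$. The image contains $\mathcal O_{E_v}\supset\mu_{r^{m'}}$, so $\psi$ takes values in $W(\mathbb F_q)^*$, and $\sigma\circ\psi=\psi^p$. Let $H$ be the first relative crystalline cohomology of $Z_1'\to B_1$, a locally free $F$-crystal with an action of $\Lambda$. As $|\Lambda|$ is prime to $p$, $H$ is the sum of its isotypic parts. Let $H_i$, for $i\in\mathbb Z/s$, be the part for $\psi^{p^i}$. For a section $x$ of $H_i$ we have $\lambda F(x)=F(\psi^{p^i}(\lambda)x)=\psi^{p^{i+1}}(\lambda)F(x)$, so $F(H_i)\subset H_{i+1}$. Thus $H_0$ alone is stable only under $F^s$, while $\mathcal E=\bigoplus_{i\in\mathbb Z/s}H_i$ is an $F$-crystal.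

For $b$ closed, $d_b$ is a multiple of $s$. An endomorphism of a Jacobian has the same characteristic polynomial on $\ell$-adic and on crystalline $H^1$, so \eqref{eq:trace} shows that $F^{d_b}$ has characteristic polynomial $Q_b$ on $H_{0,b}\otimes\mathbb Q$. Since $F$ induces $\sigma$-linear bijections $H_{i,b}\otimes\mathbb Q\to H_{i+1,b}\otimes\mathbb Q$ commuting with $F^{d_b}$, the polynomial on $H_{i,b}\otimes\mathbb Q$ is $\sigma^i(Q_b)$, which has the same slopes. So all $H_i$ have rank $D$, and the Newton polygon of $\mathcal E_b$ is the image of $NP_b$ under the homothety of ratio $s$.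

\begin{lemma}\label{lem:generic}
There is a polygon $N_{\mathrm{gen}}$, with slopes $s_1\leq\dots\leq s_D$ and values $h_i=s_1+\dots+s_i$, such that $NP_b=N_{\mathrm{gen}}$ for all but finitely many $b$, and $h_i(b)\geq h_i$ for all $b$ and $i$. It is not a straight line.
\end{lemma}

\begin{proof}
The first sentence is (K1) for $\mathcal E$. Every $NP_b$ is convex with endpoints $(0,0)$ and $(D,D/2)$, so it lies on or below the chord joining them. If $N_{\mathrm{gen}}$ were this chord, every $NP_b$ would equal it, against the choice of $v$.
\end{proof}

\subsection{The polygon jumps}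

\begin{proposition}\label{prop:jump}
There is a closed point $b_1\in B_1$ with $NP_{b_1}\neq N_{\mathrm{gen}}$.
\end{proposition}

If the polygon were constant, the determinant of the part of lowest slope would be a $p$-adic character of $\pi_1(B_1)$. On a projective curve such a character is geometrically of finite order, and this imposes on the Frobenius eigenvalues a relation that $SL_D$ does not satisfy. Projectivity is essential: the polygon is constant on the ordinary locus in Example~\ref{ex:legendre}. The character comes from the following result.
\begin{itemize}
\item[(C)] (\cite[Prop.~4.1.1]{KatzPadic}) Let $\mathbb F_{p^s}\subset\mathbb F_q$, let $A$ be $p$-adically complete and flat over $W(\mathbb F_q)$ with $A/p$ smooth over $\mathbb F_q$ and $\operatorname{Spec}(A/p)$ connected, and let $\phi_s\colon A\to A$ lift the $p^s$-power Frobenius. Locally free $A$-modules $N$ of finite rank with an isomorphism $\phi_s^*N\cong N$ correspond to continuous representations of $\pi_1(\operatorname{Spec}(A/p))$ on finite free $W(\mathbb F_{p^s})$-modules, compatibly with base change.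
\end{itemize}

\begin{proof}[Proof of Proposition~\ref{prop:jump}]
Suppose $NP_b=N_{\mathrm{gen}}$ for all $b$. Let $f_1$ be the multiplicity of the smallest slope $s_1$, so $0<f_1<D$ by Lemma~\ref{lem:generic}. Let $\rho_b=\alpha_1\cdots\alpha_{f_1}$, which lies in $E_v$ by slope factorization and has $v(\rho_b)=f_1s_1d_b$. Choose $t_1\geq1$ with $e_1:=t_1f_1s_1\in\mathbb Z$, and put $\epsilon_b=\rho_b^{t_1}p^{-e_1d_b}\in\mathcal O_{E_v}^*$. We construct a continuous character $\eta\colon\pi_1(B_1)\to\mathcal O_{E_v}^*$ with $\eta(\mathrm{Frob}_b)=\epsilon_b$ for all closed $b$, first near a given point $b_0$.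

\emph{The ring $A$.} Let $U\ni b_0$ be affine open and take $(A,\phi)$ as in \S\ref{sub:crystal}. The ring $A$ is noetherian, $p$-adically complete and $p$-torsion-free, and $A/p=\mathcal O(U)$ is a regular domain; so $A$ is a regular domain and $pA$ is prime. Every nonzero $a\in A[1/p]$ is $p^na'$ with $a'\in A\setminus pA$. Two consequences follow. First, $a$ is nonzero at some Teichm\"uller point, namely at any $b$ where $a'\bmod p$ does not vanish; so a map of finite projective $A[1/p]$-modules that vanishes at all Teichm\"uller points is zero. Second, $A[1/p]^*=p^{\mathbb Z}\times A^*$: if $u=p^nu'$ and $u^{-1}=p^lw'$ with $u',w'\in A\setminus pA$, then $u'w'=p^{-n-l}$ lies in $A\setminus pA$, which forces $u'w'=1$.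

\emph{The lowest slope part of $H_0$.} By (K2) there is a submodule $\mathcal F\subset\mathcal E(A)[1/p]$, projective with projective quotient, with $F\colon\phi^*\mathcal F\cong\mathcal F$, of slope $s_1$ at every point, the quotient having only larger slopes. It has rank $sf_1$. It is unique: for another such $\mathcal F'$, the map $\mathcal F'\to\mathcal E(A)[1/p]/\mathcal F$ is at each Teichm\"uller point a morphism of isocrystals without common slopes, so it is zero and $\mathcal F'\subset\mathcal F$; exchange the roles. As $\Lambda$ commutes with $F$, uniqueness shows that $\mathcal F$ is $\Lambda$-stable, so $\mathcal F=\bigoplus_i\mathcal F_i$ with $\mathcal F_i\subset H_i(A)[1/p]$. The isomorphisms $F\colon\phi^*\mathcal F_i\cong\mathcal F_{i+1}$ show that each $\mathcal F_i$ has rank $f_1$. At the Teichm\"uller point $b$, the operator $F^{d_b}$ on $\mathcal F_{0,b}\subset H_{0,b}\otimes\mathbb Q$ has $f_1$ eigenvalues, roots of $Q_b$ of slope $s_1$, so its determinant is $\rho_b$.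

\emph{An integral structure.} Let $N=(\det\mathcal F_0)^{\otimes t_1}$, with the isomorphism $\Phi\colon(\phi^s)^*N\cong N$ induced by $F^s$ and divided by $p^{se_1}$. At $b$ the linear map $\Phi^{d_b/s}$ is multiplication by $\epsilon_b$. As $A$ is regular, the invertible $A[1/p]$-module $N$ extends to an invertible $A$-module $N_0$. Choose $a\in A$ with $a(b_0)\neq0$ such that $N_0/p$ is free where $a\neq0$, and replace $A$ by the completion of $A[1/a]$; the lift $\phi$ extends because $\phi(a)\equiv a^p$ is a unit there. By Nakayama's lemma $N_0=Ae$ is now free. Write $\Phi(e)=ue$ with $u=p^nu'$, $u'\in A^*$. At $b$,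
\begin{equation}\label{eq:norm}
\epsilon_b=\prod_{0\leq i<d_b/s}\sigma^{si}(u(b)),
\end{equation}
and the right side has valuation $nd_b/s$. So $n=0$, and $(Ae,\Phi)$ is a rank one object as in (C), giving $\eta_U\colon\pi_1(U)\to W(\mathbb F_{p^s})^*=\mathcal O_{E_v}^*$. Over $b$ the representation is carried by the fixed vectors $xe$ of $\Phi$, that is the solutions $x\in W(\overline{k(b)})$ of $u(b)\sigma^s(x)=x$. Iterating $\sigma^s(x)=u(b)^{-1}x$ and using \eqref{eq:norm} gives $\sigma^{d_b}(x)=\epsilon_b^{-1}x$. So $\eta_U(\mathrm{Frob}_b)=\epsilon_b^{\pm1}$ with a sign that depends only on the normalization of (C), and replacing $\eta_U$ by its inverse if necessary we have the sign $+$.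

\emph{Gluing.} Cover $B_1$ by finitely many such $U_i$ and let $U_\cap=\bigcap U_i$. By Chebotarev the restrictions of the $\eta_{U_i}$ to $\pi_1(U_\cap)$ coincide. The common character is unramified at every point of $\bigcup U_i=B_1$, so it factors through a character $\eta$ of $\pi_1(B_1)$. As $\pi_1(U_\cap)\to\pi_1(U_i)$ is surjective, $\eta$ restricts to $\eta_{U_i}$ on $U_i$.

\emph{The contradiction.} By unramified class field theory for the projective curve $B_1$, the image of $\pi_1(\bar B_1)$ in $\pi_1(B_1)^{\mathrm{ab}}$ is finite. So some power $\eta^{N'}$ factors through the degree, and $\epsilon_b^{N'}=c_0^{\deg b}$ with $c_0\in\mathcal O_{E_v}^*$, where $\deg b=[k(b):\mathbb F_q]$. With $n_1=t_1N'$ and $c_1=c_0q^{e_1N'}$ this reads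
\[
\rho_b^{\,n_1}=c_1^{\deg b}\qquad\text{for all closed }b .
\]
This is a relation between algebraic numbers, and it can be read $\ell$-adically. Indeed $c_1$ is algebraic because $\rho_b$ is, and it is a unit at the place of $\overline{\mathbb Q}$ given by $\overline{\mathbb Q}\subset\overline{\mathbb Q}_\ell$ because $\rho_b$ is an algebraic integer dividing a power of $q$. So $c_1$ lies in the profinite unit group of a finite extension of $\mathbb Q_\ell$, and $x\mapsto c_1^x$ extends continuously to $\hat{\mathbb Z}$. The continuous class function
\[
g\longmapsto\operatorname{Res}_T\big(\det(T-\wedge^{f_1}g\,|\,\wedge^{f_1}V),\ T^{n_1}-c_1^{\deg g}\big)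
\]
on $\pi_1(B_1)$, a resultant of two polynomials, vanishes at every $\mathrm{Frob}_b$ because $\rho_b$ is a common root. Hence it vanishes identically. On $\pi_1(\bar B_1)$, where $\deg g=0$, this is a Zariski-closed condition on the image of $g$. So for every $g\in SL_D$ some product of $f_1$ eigenvalues of $g$ is an $n_1$-th root of unity. But for $0<|I|<D$ the character $\prod_{i\in I}x_i^{n_1}$ of the diagonal torus of $SL_D$ is nontrivial, so a general diagonal $g$ violates this.
\end{proof}

\subsection{A break where the polygon jumps}
Let $b_1$ be as in Proposition~\ref{prop:jump}. If $NP_{b_1}$ agreed with $N_{\mathrm{gen}}$ at all breaks of $N_{\mathrm{gen}}$, then between consecutive breaks or endpoints the convex polygon $NP_{b_1}$ would lie on or below the segment of $N_{\mathrm{gen}}$, and the polygons would be equal. So there is a break $f$ of $N_{\mathrm{gen}}$, $0<f<D$, with $h_f(b_1)>h_f$. Write $h=h_f$. A convex polygon that meets its chord at an interior point equals the chord, so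
\begin{equation}\label{eq:hf}
h<f/2 .
\end{equation}
Let $\Sigma_1=\{b:h_f(b)>h\}$, a finite and \emph{nonempty} set of closed points. For $b\notin\Sigma_1$ the index $f$ is a break of $NP_b$, because
\[
s_f(b)=h-h_{f-1}(b)\leq h-h_{f-1}=s_f<s_{f+1}=h_{f+1}-h\leq h_{f+1}(b)-h=s_{f+1}(b).
\]
By Lemma~\ref{lem:sym}, $D-f$ is then a break of $NP_b$ too, and for every $b$ the sum of the $f$ largest slopes is $f-h_f(b)$. Thus the bottom and the top of the polygon jump at the same points; this is the purpose of the symmetry.

\subsection{The coefficient sheaf $M$}
The following definition isolates the property of $\operatorname{Sym}^4V$ used in Section~\ref{sec:model}.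

\begin{definition}\label{def:type}
Let $C$ be a curve over $\mathbb F_q$, $a\in\mathbb Z$, and $\Sigma$ a finite set of closed points. A local system $N$ on $C$ with algebraic Frobenius eigenvalues has \emph{type $(a,\Sigma)$} if for every closed point $y$ the eigenvalues of $N_y$ divided by $q_y^a$ are $v$-integral, and modulo $\mathfrak m_v$ exactly one of them is $1$ and the others are $0$ when $y\notin\Sigma$, while all are $0$ when $y\in\Sigma$.
\end{definition}

If $C'\to C$ is finite, possibly including an extension of the constant field, the pullback of $N$ has type $(a,\Sigma')$ with $\Sigma'$ the preimage of $\Sigma$, since the normalized eigenvalues at a point over $y$ are the $n$-th powers of those at $y$ for some $n\geq1$.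

The exterior power $\wedge^fV$ has lowest slope $h_f(b)$, with multiplicity one when $f$ is a break. A further power makes the slope integral and the unit congruent to $1$, and we must keep irreducibility for Proposition~\ref{prop:big}. Choose $t\geq1$ with $th\in\mathbb Z$ and put $k=t(p^s-1)$. Let $S$ be the irreducible representation of $GL_D$ with highest weight $\mu^+=(k,\dots,k,0,\dots,0)$, with $f$ entries $k$. It is generated by $(e_1\wedge\dots\wedge e_f)^{\otimes k}$ in $(\wedge^f\mathrm{std})^{\otimes k}$, so it is a direct summand of $\mathrm{std}^{\otimes kf}$. Its weights $\mu$ satisfy $0\leq\mu_i\leq k$ and $\sum\mu_i=kf$. The weight $\mu^+$ has multiplicity one, and so has $\mu^-=(0,\dots,0,k,\dots,k)$, because permutations preserve multiplicities. Let $M=S(V)$ be the associated local system on $B_1$.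

\begin{proposition}\label{prop:M}
The local system $M$ is a direct summand of $V^{\otimes kf}$, pure of weight $kf$, and irreducible on every connected finite \'etale cover of $\bar B_1$. With $a=kh\in\mathbb Z$, the sheaf $M$ has type $(a,\Sigma_1)$ and $M^\vee$ has type $(a-kf,\Sigma_1)$.
\end{proposition}

\begin{proof}
The first sentence holds because $S$ is irreducible under $SL_D$, which lies in the geometric monodromy group of $V$ on any such cover by Lemma~\ref{lem:dominant}. The eigenvalues of $M_b$ are the $\alpha^\mu=\prod\alpha_i^{\mu_i}$, for the weights $\mu$ of $S$ with multiplicity. Put $n(\mu)=\sum_{i>f}\mu_i=\sum_{i\leq f}(k-\mu_i)\geq0$. Then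
\[
\sum_i\mu_is_i(b)-kh_f(b)=\sum_{i>f}\mu_is_i(b)-\sum_{i\leq f}(k-\mu_i)s_i(b)\geq n(\mu)\big(s_{f+1}(b)-s_f(b)\big)\geq0 .
\]
For $b\in\Sigma_1$ all slopes of $M_b$ are therefore $\geq kh_f(b)>a$. For $b\notin\Sigma_1$ all slopes are $\geq a$, and since $f$ is a break, equality forces $n(\mu)=0$, that is $\mu=\mu^+$. The corresponding eigenvalue is $\rho^k$ with $\rho=\alpha_1\cdots\alpha_f\in E_v$ by slope factorization. Now $\rho^t=q_b^{th}\epsilon$ with $\epsilon\in\mathcal O_{E_v}^*$, so $\rho^k/q_b^a=\epsilon^{p^s-1}\equiv1$.

The eigenvalues of $M^\vee_b$ are the $\alpha^{-\mu}$. By Lemma~\ref{lem:sym} the slope of $\alpha^{-\mu}$ is $-kf+\sum_i\mu_{D+1-i}s_i(b)$, and the reversed vector $(\mu_{D+1-i})_i$ is again a weight. By the inequality above, all slopes are $>a-kf$ for $b\in\Sigma_1$, and for $b\notin\Sigma_1$ they are $\geq a-kf$ with equality only for $\mu=\mu^-$. The corresponding eigenvalue is $\rho'^{-k}$ with $\rho'=\alpha_{D-f+1}\cdots\alpha_D$, which lies in $E_v$ because $D-f$ is a break, and has slope $f-h$. So $\rho'^{\,t}=q_b^{t(f-h)}\epsilon'$ with $\epsilon'\in\mathcal O_{E_v}^*$, and $\rho'^{-k}/q_b^{a-kf}=\epsilon'^{-(p^s-1)}\equiv1$.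
\end{proof}

\section{Second stage: slopes far apart}\label{sec:second}

\subsection{The lowest slope survives in cohomology}
We use Deligne's trace formula for $p$-torsion coefficients \cite[Th.~2.2]{FonctionsL}: for a constructible sheaf $\mathcal G$ of $k_0$-vector spaces, $k_0$ a finite field of characteristic $p$, on $U$ separated of finite type over $\mathbb F_q$,
\begin{equation}\label{eq:modp}
\prod_{y\in|U|}\det(1-T^{\deg y}\mathrm{Frob}_y\,|\,\mathcal G_y)^{-1}=\prod_i\det\big(1-T\,\mathrm{Frob}\,|\,H^i_c(\bar U,\mathcal G)\big)^{(-1)^{i+1}} .
\end{equation}

\begin{proposition}\label{prop:unit}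
Let $(Y,B,\mathcal L)$ be a Kodaira--Parshin datum over $X$, let $N$ be a local system on $Y$ of type $(a,\Sigma)$ with $\Sigma\neq\emptyset$, and let $\chi$ be a character of $\pi_1(Y)$ of $r$-power order. For every closed point $b\in B$ with $\pi(b)\notin c(\Sigma)$, each of $L^+(N\otimes\chi)_b$ and $L^-(N\otimes\chi)_b$ has an eigenvalue of slope $a$.
\end{proposition}

\begin{proof}
Enlarge $\mathbb F_q$ so that $b$ is rational. Put $U'=Y\setminus c^{-1}(\pi(b))$, which contains $\Sigma$, and $U=U'\setminus\Sigma$. Let $\kappa=\mathcal K^{\pm1}|_{\{b\}\times U'}\otimes\chi$, a character of $\pi_1(U')$ of $r$-power order. By Lemma~\ref{lem:L}(1) only $H^1_c(\bar U',\kappa\otimes N)=L^\pm(N\otimes\chi)_b$ is nonzero, so the Grothendieck trace formula gives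
\[
P(T):=\det\big(1-T\,\mathrm{Frob}_b\,|\,L^\pm(N\otimes\chi)_b\big)=\prod_{y\in|U'|}\det\big(1-T^{\deg y}\kappa(\mathrm{Frob}_y)\mathrm{Frob}_y\,|\,N_y\big)^{-1}.
\]
The right side has algebraic coefficients, so we may view $P$ in $\overline{\mathbb Q}_v[T]$. Since $(q^a)^{\deg y}=q_y^a$, Definition~\ref{def:type} shows that $P(T/q^a)$ has $v$-integral coefficients, that the factors at $y\in\Sigma$ reduce to $1$, and that
\[
P(T/q^a)\equiv\prod_{y\in|U|}\big(1-T^{\deg y}\bar\kappa(\mathrm{Frob}_y)\big)^{-1}\pmod{\mathfrak m_v},
\]
where $\bar\kappa=\kappa\bmod\mathfrak m_v$ has values in a finite field of characteristic $p$. Let $\mathcal G$ be the rank one lisse sheaf on $U'$ defined by $\bar\kappa$, and apply \eqref{eq:modp} on $U$. We have $H^0_c(\bar U,\mathcal G)=0$ because $\bar U$ is a connected affine curve and $\mathcal G$ is lisse. The group $H^2_c(\bar U,\mathcal G)$ is $H^2$ of $\bar Y$ with coefficients in the extension by zero, and it vanishes because $p$-torsion sheaves on curves over $\overline{\mathbb F}_p$ have cohomological dimension $\leq1$ \cite[X.5.2]{SGA4}. So the reduction of $P(T/q^a)$ is $\det(1-T\,\mathrm{Frob}\,|\,H^1_c(\bar U,\mathcal G))$.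 Here $\mathrm{Frob}$ acts as an element of the Galois group, hence bijectively, and the degree of the reduction is $\dim H^1_c(\bar U,\mathcal G)$. The exact sequence
\[
0=H^0_c(\bar U',\mathcal G)\to\bigoplus_{\bar y\in\Sigma(\overline{\mathbb F}_q)}\mathcal G_{\bar y}\to H^1_c(\bar U,\mathcal G)
\]
shows that this dimension is at least $\#\Sigma(\overline{\mathbb F}_q)\geq1$. Finally $P(T/q^a)=\prod(1-\gamma q^{-a}T)$ has integral coefficients and constant term $1$, so all $\gamma q^{-a}$ are $v$-integral, and the number of units among them is the degree of the reduction.
\end{proof}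

The hypothesis $\Sigma\neq\emptyset$, and with it Proposition~\ref{prop:jump}, enters only through the last exact sequence. With $p$-torsion coefficients there is no Euler characteristic formula that would give a lower bound for $H^1_c(\bar U',\mathcal G)$ itself; for instance $H^1_c(\bar Y\setminus\{y\},\mathbb F_p)=H^1(\bar Y,\mathbb F_p)$ vanishes when the Jacobian of $Y$ has $p$-rank $0$.

\subsection{The local system $L$}
The curve $B_1$ has genus $\geq2$. Let $X_2\to B_1$ be a geometrically connected \'etale $(\mathbb Z/r)^3$-cover and let $(Y_2,B_2,\mathcal L_2)$ be a Kodaira--Parshin datum over $X_2$, with $c_2,\pi_2,Z_2,\mathcal K_2$ as in Section~\ref{sec:KP}. All maps in the following diagram are finite \'etale: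
\[
\begin{array}{ccccccccc}
&&Y_2&&&&Y_1&&\\
&&\downarrow&&&&\downarrow&&\\
B_2&\longrightarrow&X_2&\longrightarrow&B_1&\longrightarrow&X_1&\longrightarrow&X_0 .
\end{array}
\]
Pull $V$ and $M$ back to $Y_2$ along $Y_2\to X_2\to B_1$, and let $\Sigma\subset Y_2$ be the preimage of $\Sigma_1$, finite and nonempty. By Proposition~\ref{prop:M}, $M$ is pure and geometrically irreducible on $Y_2$, so Proposition~\ref{prop:big} provides $\chi_2$ of $r$-power order such that $L:=L(M\otimes\chi_2)$ on $B_2$ has $G_{\mathrm{geo}}(L)\supseteq SL(L)$.

\begin{proposition}\label{prop:L}
\begin{enumerate}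
\item There is a smooth proper morphism $\mathsf s\colon\mathcal S\to B_2$ such that $L$ is a direct summand of $R^{kf+1}\mathsf s_*\overline{\mathbb Q}_\ell$.
\item For all but finitely many closed points $b\in B_2$, two eigenvalues of $L_b$ have slopes differing by $1+k(f-2h)>1$.
\end{enumerate}
\end{proposition}

\begin{proof}
(1) Let $n=kf$ and let $\mathsf h\colon\mathcal C\to Y_2$ be the $n$-fold fiber power of $Z_1'\times_{B_1}Y_2\to Y_2$. By the K\"unneth formula $V^{\otimes n}$, and hence $M$, is a direct summand of $R^n\mathsf h_*\overline{\mathbb Q}_\ell$. Let $\varpi'\colon Z_2'=Z_2\times_{Y_2}Y_{2,\chi_2}\to B_2\times Y_2$ and $\mathcal S=Z_2'\times_{Y_2}\mathcal C$. The map $\mathsf s\colon\mathcal S\to Z_2'\to Z_2\to B_2$ is a composite of smooth proper maps. For $\mathsf s'\colon\mathcal S\to B_2\times Y_2$, base change and the projection formula give $R\mathsf s'_*\overline{\mathbb Q}_\ell=\varpi'_*\overline{\mathbb Q}_\ell\otimes\mathrm{pr}_Y^*R\mathsf h_*\overline{\mathbb Q}_\ell$. One of its isotypic parts under $\mu_r\times\operatorname{im}\chi_2$ is $j_!\mathcal K_2\otimes\mathrm{pr}_Y^*(\chi_2\otimes R\mathsf h_*\overline{\mathbb Q}_\ell)$.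 By Lemma~\ref{lem:L}(1) the spectral sequence for its direct image to $B_2$ has only the terms $L(\chi_2\otimes R^i\mathsf h_*\overline{\mathbb Q}_\ell)$, in total degree $i+1$. So the corresponding isotypic part of $R^{n+1}\mathsf s_*\overline{\mathbb Q}_\ell$ is $L(\chi_2\otimes R^n\mathsf h_*\overline{\mathbb Q}_\ell)$, and it contains $L$ as a direct summand.

(2) Let $\pi_2(b)\notin c_2(\Sigma)$. By Propositions \ref{prop:M} and \ref{prop:unit}, $L_b$ has an eigenvalue of slope $a=kh$, and $L^-(M^\vee\otimes\chi_2^{-1})_b$ has an eigenvalue $\gamma'$ of slope $a-kf$. By Lemma~\ref{lem:L}(4), $q_b/\gamma'$ is an eigenvalue of $L_b$, of slope $1+kf-a$. The difference is $1+kf-2a=1+k(f-2h)$, which exceeds $1$ by \eqref{eq:hf}.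
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

\emph{The curve $X_0$.} If $X$ is projective, put $X_0=X'=X$. If $X$ is affine, we reach genus $\geq2$ by a cover that is ramified only at infinity. Let $X^c$ be the smooth compactification and $P\in X^c\setminus X$ a closed point. For $m$ large and prime to $p$, Riemann--Roch gives a function $u$ on $X^c$ with a pole of order exactly $m$ at $P$ and regular elsewhere. The Artin--Schreier cover $y^p-y=u$ is \'etale over $X^c\setminus\{P\}$ and totally ramified at the geometric points over $P$, hence geometrically connected. Its smooth compactification $X_0$ satisfies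
\[
2g(X_0)-2=p(2g(X^c)-2)+\deg(P)(p-1)(m+1)\geq2
\]
for $m$ large. Let $X'\subset X_0$ be the preimage of $X$, which is finite \'etale over $X$.

\emph{The local system.} Construct $B_2\to X_0$, $\mathsf s$ and $L$ as in Sections \ref{sec:first} and \ref{sec:second}. The curve $B_2$ is defined over a finite extension of $\mathbb F_q$, and $B_2\to X_0$, including this extension, is finite \'etale. Let $U\subseteq B_2$ be the preimage of $X'$ and let $\mathsf p\colon U\to X'\to X$, a finite \'etale surjection. Restrict $\mathsf s$ and $L$ to $U$, and put $F=\mathsf p\circ\mathsf s$ and $\mathbb L=\mathsf p_*L$. Then $F$ is smooth and proper over all of $X$, and since $\mathsf p$ is finite, Proposition~\ref{prop:L}(1) shows that $\mathbb L$ is a direct summand of $\mathsf p_*R^{kf+1}\mathsf s_*\overline{\mathbb Q}_\ell=R^{kf+1}F_*\overline{\mathbb Q}_\ell$.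

\emph{The obstruction applies.} The first assertion of the theorem is the case $T=X$ of the second. Let $T\to X$ be dominant with $T$ connected, normal and of finite type, and let $T'$ be a connected component of $T\times_XU$. It is finite \'etale and surjective over $T$, hence normal, and geometrically connected over its field of constants. The projection $\mathsf t\colon T'\to U$ is dominant, because $T'\to X$ is dominant and $U$ is an irreducible curve, finite over $X$. Suppose $\mathbb L|_T$ comes from an abelian scheme over $T$. Then $\mathbb L|_{T'}=\mathsf t^*\mathsf p^*\mathsf p_*L$ comes from an abelian scheme over $T'$, and so does its quotient $\mathsf t^*L$. By Lemma~\ref{lem:dominant} applied to $T'\to B_2$, the group $G_{\mathrm{geo}}(\mathsf t^*L)$ contains $SL$. The eigenvalues of $\mathsf t^*L$ are algebraic because $L$ is pure. The image $\mathsf t(T')$ is constructible and dense, so it contains all but finitely many closed points of $U$. Hence some closed point of $T'$ lies over a point $b$ as in Proposition~\ref{prop:L}(2), with the same slopes. This contradicts Proposition~\ref{prop:obstruction}. \hfill$\square$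

\begin{remark}\label{rem:ss}
The sheaf $L$ is geometrically irreducible, and $\mathbb L=\mathsf p_*L$ is semisimple: a representation induced from an irreducible representation of an open subgroup has semisimple restriction to an open normal subgroup, and in characteristic $0$ it is then semisimple by averaging projectors over the finite quotient.
\end{remark}

\section{Projective curves of genus at most one}\label{sec:genus}

The construction above cannot start on such a curve: \'etale covers of a curve of genus $1$ have genus $1$ and gonality $2$. Theorem~\ref{thm:genus} says that no other construction of a semisimple example can succeed. The geometric monodromy is finite, so after a finite \'etale cover the problem concerns single Weil numbers, and Weil restriction brings the abelian varieties back to $X$.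

\begin{proof}[Proof of Theorem~\ref{thm:genus}]
Let $\mathbb L$ be semisimple of geometric origin. Since $R^1$ of a product of abelian schemes is the sum of the $R^1$, we may assume $\mathbb L$ irreducible.

\emph{Finite geometric monodromy.} By the K\"unneth formula and Poincar\'e duality, tensor products and duals of sheaves $R^if_*\overline{\mathbb Q}_\ell$ are direct summands of sums of sheaves $R^mh_*\overline{\mathbb Q}_\ell(n)$ with $h$ smooth and proper. The subquotients of such sums form a class closed under all the operations allowed, so $\mathbb L$ belongs to it. Being irreducible, $\mathbb L$ is a Jordan--H\"older constituent of a single $R^mh_*\overline{\mathbb Q}_\ell(n)$. So $\mathbb L$ is pure of weight $w=m-2n$, and $G_{\mathrm{geo}}(\mathbb L)^\circ$ is semisimple. But $\pi_1(\bar X)$ is trivial in genus $0$ and abelian in genus $1$. So $G_{\mathrm{geo}}(\mathbb L)^\circ$ is also commutative, hence trivial, and the image of $\pi_1(\bar X)$ is finite. The image of $\pi_1(X)$ is a profinite group, so it has an open normal subgroup that meets this finite group trivially. Its preimage defines a connected finite \'etale Galois cover $X'\to X$,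 geometrically connected over some $\mathbb F_{q'}$, on which $\mathbb L$ is geometrically constant. The restriction of $\mathbb L$ to the normal subgroup $\pi_1(X')$ is semisimple and factors through the degree, so it is a sum of characters $\alpha^{\deg}$.

\emph{Weil numbers.} For a closed point of degree $e$ on $X'$, the number $(q'^{\,n}\alpha)^e$ is a Frobenius eigenvalue on $H^m$ of a smooth proper variety over $\mathbb F_{q'^e}$. Such eigenvalues are algebraic integers: the zeta function is a quotient of coprime polynomials in $1+T\mathbb Z[T]$, and purity excludes cancellation between different degrees. So $q'^{\,n}\alpha$ is an algebraic integer, and all archimedean absolute values of $\alpha$ are $q'^{\,w/2}$. The complex conjugate $q'^{\,w}/\alpha$ is a Galois conjugate of $\alpha$, hence also integral away from $p$, so $\alpha$ is a unit away from $p$. Put $u=\alpha^2/q'^{\,w}$, a unit away from $p$ with all archimedean absolute values $1$. Choose $N\geq1$ with $N\equiv w\bmod2$, so large that $\beta:=q'^{\,N}u$ is an algebraic integer for each of the finitely many $\alpha$. With $q''=q'^{\,2N}$, all archimedean absolute values of $\beta$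 are $q''^{\,1/2}$, and
\[
\alpha^{2N}=u^Nq'^{\,wN}=\beta^N\,(q'')^{(w-N)/2},\qquad(w-N)/2\in\mathbb Z .
\]
By the Honda--Tate theorem, an algebraic integer all of whose archimedean absolute values are $q''^{\,1/2}$ is a Frobenius eigenvalue on $H^1$ of an abelian variety over $\mathbb F_{q''}$. Let $A_\beta$ be such a variety for $\beta$. The character of $\mathrm{Gal}(\overline{\mathbb F}_q/\mathbb F_{q''})$ sending Frobenius to $\beta$ is a subquotient of $H^1(\bar A_\beta)$, and $\overline{\mathbb Q}_\ell(-1)$, on which Frobenius acts by $q''$, is a quotient of $H^1\otimes H^1$ through a polarization. On $X''=X'\otimes_{\mathbb F_{q'}}\mathbb F_{q''}$ the character $\alpha^{\deg}$ sends the Frobenius of $\mathbb F_{q''}$ to $\alpha^{2N}$, so it comes from $A_\beta\times X''$. Let $\mathsf p\colon X''\to X$ be the finite \'etale map and $A'=\prod_\beta A_\beta\times X''$. Then $\mathsf p^*\mathbb L$ comes from $A'\to X''$.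

\emph{Descent to $X$.} Weil restriction $\operatorname{Res}=\operatorname{Res}_{X''/X}$ along $\mathsf p$ takes abelian schemes to abelian schemes, and $R^1$ of the restriction is $\mathsf p_*R^1$; both facts are checked \'etale locally on $X$, where $\mathsf p$ splits and $\operatorname{Res}$ is a product. The functor $\mathsf p_*$ does not respect tensor products, and we compensate by making $\mathsf p_*\overline{\mathbb Q}_\ell$ available. Let $E_0$ be an elliptic curve over $\mathbb F_q$, write $H^1(E_0)$ for the $R^1$ of $E_0\times X\to X$, and let $\mathbb V$ be the $R^1$ of the abelian scheme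
\[
\mathcal A=\operatorname{Res}(A')\times_X\operatorname{Res}(E_0\times X'')\times_X(E_0\times X).
\]
The diagonal is a component of $X''\times_XX''$, so $A'$ is a direct factor of $\mathsf p^*\operatorname{Res}(A')$ and its $R^1$ is a direct summand of $\mathsf p^*\mathbb V$. Hence $\mathsf p^*\mathbb L$ is a subquotient of $\mathsf p^*\mathcal T(\mathbb V)$ for some tensor construction $\mathcal T$. Both $H^1(E_0)\otimes\mathsf p_*\overline{\mathbb Q}_\ell$ and $H^1(E_0)$ are direct summands of $\mathbb V$, so $\mathsf p_*\overline{\mathbb Q}_\ell$, a quotient of $H^1(E_0)^\vee\otimes H^1(E_0)\otimes\mathsf p_*\overline{\mathbb Q}_\ell$, lies in $\langle\mathbb V\rangle$. Finally $\mathbb L\subset\mathsf p_*\mathsf p^*\mathbb L$, and by exactness of $\mathsf p_*$ the latter is a subquotient of $\mathsf p_*\mathsf p^*\mathcal T(\mathbb V)=\mathcal T(\mathbb V)\otimes\mathsf p_*\overline{\mathbb Q}_\ell\in\langle\mathbb V\rangle$.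
\end{proof}

\begin{thebibliography}{99}

\bibitem{BSS} Bhatt, Schnell and Scholze.

\bibitem{BWL} Paul Brommer-Wierig and Yeuk Hay Joshua Lam, \emph{Local systems which do not come from abelian varieties}, arXiv:2408.02475 (2024).

\bibitem{WeilII} Deligne, \emph{Weil II}.

\bibitem{FonctionsL} Deligne, \emph{Fonctions $L$ modulo $\ell^n$ et modulo $p$}, in SGA~$4\frac12$.

\bibitem{KatzPadic} Katz, \emph{$p$-adic properties of modular schemes and modular forms}.

\bibitem{KatzSlope} Katz, \emph{Slope filtration of $F$-crystals}, Ast\'erisque 63.

\bibitem{KW} Kr\"amer and Weissauer, J. Alg. Geom. 24.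

\bibitem{Schnell} Schnell, Publ. IHES 121.

\bibitem{SGA1} SGA~1.

\bibitem{SGA4} SGA~4.

\end{thebibliography}
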